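# Pairs of points on a line of a cubic: low-dimensional cycles on the Fano variety

## 1. Triples $(x,y,L)$ with the cubic vanishing on $x+y$

Let $X=\{f=0\}\subset\mathbb P^{n+1}$ be a smooth complex cubic hypersurface of dimension $n$. Two distinct points $x,y\in X$ span a line $L$, and $f|_L$ is a binary cubic that vanishes at $x$ and at $y$. Allow the two points to come together and consider
$$W=\{(x,y,L):\ x,y\in L,\ f|_L\text{ vanishes on the divisor }x+y\}.$$
Where $x\ne y$, the line is determined by the points, so this part of $W$ is $X\times X$ minus the diagonal. Where $x=y$, the condition says that $L$ is tangent to $X$ at $x$, so this part is $\mathbb P(T_X)$. Thus $W$ should be the blow-up of $X\times X$ along its diagonal; Lemma 5 proves that it is.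

Inside $W$ lies
$$D=\{(x,y,L):\ x,y\in L\subset X\}.$$
On a triple of $W$ we can write $f|_L=(\text{equation of }x)\cdot(\text{equation of }y)\cdot(\text{a linear form on }L)$, and $D$ is where the residual linear form vanishes. A linear form on a line has two coefficients, so $D$ has codimension $2$ in $W$. On the other hand $D$ maps to the variety $F$ of lines on $X$, and the fibre over $L$ is $L\times L$:
$$F\ \xleftarrow{\ \varpi\ }\ D\ \xrightarrow{\ \delta\ }\ W\ \xrightarrow{\ b\ }\ X\times X .$$

Here is what this is for. We want to show that $F$ has as few algebraic cycles of small dimension $\ell$ as possible. The diagram sends an $\ell$-cycle $\phi$ on $F$ to the $(\ell+2)$-cycle $\Phi(\phi)=\delta_*\varpi^*\phi$ on $W$, and hence to one on $X\times X$. Three things make this useful.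

1. Nothing is lost: since $D$ is cut out by a rank-$2$ bundle that we know explicitly, $\Phi(\phi)$ determines $\phi$ (the composite $\varpi_*\delta^*\Phi$ is multiplication by $2$).
2. If the Chow groups of $X$ are trivial in dimensions $\le\ell+1$, then a decomposition of the diagonal of $X$ kills the primitive part of $A_m(X\times X)$ for all $m<2\ell+4$. We need this only for $m=\ell+2$.
3. Triviality of the Chow groups of $X$ in small dimension can be proved geometrically, by finding through every point of $X$ a linear space along which a larger linear space meets $X$ with multiplicity three.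

## 2. $A_\ell(F)$ against $A_\ell(G)$: conjecture and theorems

For a variety $Y$, $A_\ell(Y)=CH_\ell(Y)\otimes\mathbb Q$ is the Chow group of $\ell$-dimensional cycles with rational coefficients, and for $Y$ smooth projective over $\mathbb C$, $A_\ell^{hom}(Y)\subset A_\ell(Y)$ is the kernel of the cycle class map to $H^*(Y,\mathbb Q)$. All Chow groups below have $\mathbb Q$-coefficients. We write $V=\mathbb C^{n+2}$, $\mathbb P=\mathbb P(V)=\mathbb P^{n+1}$, $X=\{f=0\}\subset\mathbb P$ a smooth cubic, $H=c_1(\mathcal O_X(1))$, and $G=G(1,\mathbb P^{n+1})=G(2,V)$, of dimension $2n$. The Fano variety of lines $F=F(X)\subset G$ parametrizes the lines contained in $X$, and $i:F\hookrightarrow G$ is the inclusion. We assume $n\ge3$ unless another value of $n$ is named.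

The following is stated in Robert Laterveer, "Algebraic cycles on Fano varieties of some cubics", arXiv:1706.05823 (2017).

**Conjecture (Debarre–Manivel).** Let $X\subset\mathbb P^{n+1}(\mathbb C)$ be a smooth cubic and let $\ell\in\mathbb N$ satisfy $(\ell+4)(\ell+3)/2\le n+1$. Then the inclusion of $F$ into $G$ induces an isomorphism $A_\ell(F)\cong A_\ell(G)$; in particular $A_\ell^{hom}(F)=0$.

For $\ell\le1$ the statement is a known result of Debarre–Manivel. We prove it for all $\ell$, without using that case.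

**Theorem 1.** If $n\ge(\ell^2+16\ell+27)/6$, then $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism, and $A_\ell^{hom}(F)=0$.

Theorem 1 implies the conjecture. Indeed $(\ell+4)(\ell+3)/2\le n+1$ says $n\ge(\ell^2+7\ell+10)/2=(3\ell^2+21\ell+30)/6$, and $(3\ell^2+21\ell+30)-(\ell^2+16\ell+27)=2\ell^2+5\ell+3>0$.

Write "$A_j(X)=\mathbb Q$" for $A_j(X)=\mathbb Q\cdot H^{n-j}$.

**Theorem 2.** Let $n\ge3$ and $0\le\ell\le n-3$. Then $i_*:A_\ell(F)\to A_\ell(G)$ is surjective, and the following are equivalent:

- (i) $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism;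
- (ii) $A_\ell^{hom}(F)=0$;
- (iii) $A_j^{hom}(X)=0$ for all $j\le\ell+1$;
- (iv) $A_j(X)=\mathbb Q$ for all $j\le\ell+1$.

They imply $n\ge3\ell+5$.

**Corollary 3.** For $\ell\in\{0,1,2,3\}$ and $n\ge\ell+3$: $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism $\iff A_\ell^{hom}(F)=0\iff n\ge3\ell+5$.

## 3. Facts about cycles, bundles and correspondences

For $Y$ smooth of pure dimension $d$ put $A^i(Y)=A_{d-i}(Y)$; this is a graded ring, and any morphism $\phi:Y\to Z$ of smooth varieties has a pull-back $\phi^*:A^*(Z)\to A^*(Y)$. Push-forward, pull-back and products preserve homological triviality. For a vector bundle $\mathcal E$, $\mathbb P(\mathcal E)$ parametrizes lines in the fibres, $\mathcal O(-1)$ is the tautological line subbundle, and $\mathcal O(1)$ its dual. We use the following.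

- (F1) The projection formula $\phi_*(\alpha\cdot\phi^*\beta)=\phi_*\alpha\cdot\beta$, and flat base change: in a Cartesian square, proper push-forward commutes with flat pull-back.
- (F2) If $\phi:Y\to Z$ is proper and surjective, then $\phi_*:A_j(Y)\to A_j(Z)$ is surjective. For a subvariety $Z_1\subset Z$ take the closure $Y_1$ in $Y$ of a closed point of the fibre over the generic point of $Z_1$; then $\phi_*[Y_1]=d[Z_1]$ with $d>0$.
- (F3) (Fulton, *Intersection Theory*, Thm 3.3.) Let $p:\mathbb P(\mathcal E)\to Y$ with $\operatorname{rk}\mathcal E=e$ and $\zeta=c_1(\mathcal O(1))$. Every class on $\mathbb P(\mathcal E)$ has the form $\sum_{\sigma=0}^{e-1}\zeta^\sigma p^*\beta_\sigma$. Moreover $p_*(\zeta^{e-1+\tau}p^*\beta)=s_\tau(\mathcal E)\cap\beta$, where $s_\tau$ is the Segre class: $s_\tau=0$ for $\tau<0$ and $s_0=1$. In particular $p_*p^*=0$ if $e\ge2$.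
- (F4) Let $j:Z\hookrightarrow Y$ be the zero scheme of a section of a bundle $\mathcal E$ of rank $e$ on a smooth $Y$, and let $Z$ be smooth of pure codimension $e$. Then $N_{Z/Y}=\mathcal E|_Z$, $[Z]=c_e(\mathcal E)$, $j_*j^*u=c_e(\mathcal E)\,u$, and $j^*j_*\alpha=c_e(\mathcal E|_Z)\cap\alpha$ (self-intersection formula).
- (F5) (Fulton, Prop. 6.7.) Let $b:\tilde Y\to Y$ be the blow-up of a smooth $Y$ along a smooth $j:Z\hookrightarrow Y$ of codimension $d$ with normal bundle $N$, with exceptional divisor $\iota:E=\mathbb P(N)\to\tilde Y$ and $r:E\to Z$. Every class on $\tilde Y$ is $b^*y'+\iota_*\epsilon$; $b_*b^*=id$; and $b^*j_*z=\iota_*\big(c_{d-1}(r^*N/\mathcal O_E(-1))\cap r^*z\big)$ (key formula). Also $\mathcal O(E)|_E=\mathcal O_E(-1)$.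
- (F6) Localization: for $Z\subset Y$ closed, $A_j(Z)\to A_j(Y)\to A_j(Y\setminus Z)\to0$ is exact. If a cycle on $T\times Y$ is rationally trivial on the generic fibre over an integral $T$, it is trivial over a dense open subset of $T$.
- (F7) For $G(2,N)$ with tautological bundle $S$ and $c_i=c_i(S^*)$: the cycle class map is an isomorphism, Schubert classes form a basis, the intersection pairing is perfect, and $A^*(G(2,N))=\mathbb Q[c_1,c_2]/I$ with $I$ generated by elements of degrees $N-1$ and $N$.
- (F8) A correspondence $\gamma\in A_*(Y\times Z)$ acts by $\gamma_*z=pr_{2*}(\gamma\cdot pr_1^*z)$, and $(\beta\circ\alpha)_*=\beta_*\alpha_*$. A product $\alpha\times\beta$ acts by $z\mapsto\deg(z\alpha)\,\beta$, and $\gamma\circ(\alpha\times\beta)=\alpha\times\gamma_*\beta$.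

**Example for (F8).** On $X$ put $e_j=\frac13H^j\times H^{n-j}$ for $0\le j\le n$. Then $e_{j*}z=\frac13\deg(zH^j)H^{n-j}$, so $e_{j*}H^{n-j}=H^{n-j}$ because $\deg H^n=3$. Since $e_j\circ e_i=\frac13H^i\times e_{j*}H^{n-i}$, which is $e_i$ if $i=j$ and $0$ otherwise, the $e_j$ are orthogonal idempotents. Hence so is
$$\pi=\Delta_X-\sum_{j=0}^ne_j,\qquad\text{with }\ \pi_*H^{n-j}=0\ \text{ for all }j .$$
So $A_j(X)=\mathbb Q$ implies $\pi_*A_j(X)=0$.

## 4. Zero-cycles for $n\le4$, and what one point on the line cannot see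

Let $S\subset V\otimes\mathcal O_G$ be the tautological rank-$2$ bundle, $g=c_1(S^*)$, $c=c_2(S^*)$. The equation $f$ restricts to a section $s$ of $\mathrm{Sym}^3S^*$, and $F$ is its zero scheme.

**Lemma 4.** $F$ is smooth of pure dimension $2n-4$.

**Proof.** For $L\in F$, smoothness of $X$ gives
$$0\to N_{L/X}\to\mathcal O_L(1)^n\xrightarrow{\,df\,}\mathcal O_L(3)\to0 .$$
Write $N_{L/X}=\bigoplus_{i=1}^{n-1}\mathcal O(a_i)$. As a subsheaf of $\mathcal O(1)^n$ it has all $a_i\le1$, and $\sum a_i=n-3$. Hence $a_i\ge(n-3)-(n-2)=-1$, so $h^1(N_{L/X})=0$ and $h^0(N_{L/X})=\chi=(n-3)+(n-1)=2n-4$. The Zariski tangent space of the zero scheme $F$ at $L$ is the kernel of $H^0(N_{L/\mathbb P})\to H^0(\mathcal O_L(3))$, that is, $H^0(N_{L/X})$. Every component of $F$ has dimension at least $\dim G-4=2n-4$. So all local rings are regular of dimension $2n-4$. $\square$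

The proof works for $n=2$ too. With Chern roots $\alpha_1,\alpha_2$ of $S^*$,
$$c_4(\mathrm{Sym}^3S^*)=3\alpha_1(2\alpha_1+\alpha_2)(\alpha_1+2\alpha_2)3\alpha_2=9\,c\,(2g^2+c),\qquad c_1(\mathrm{Sym}^3S^*)=6g .\tag{1}$$

For $n=2$, on $G(2,4)$ we have $g^2c=c^2=1$, so $F$ consists of $9(2+1)=27$ points. Then $A_0(F)=\mathbb Q^{27}$ while $A_0(G)=\mathbb Q$, and the isomorphism fails.

For larger $n$, $K_G=-(n+2)g$ and adjunction give $K_F=(4-n)\,g|_F$. If $n=3$, $K_F=g|_F$ has nonzero sections on every component; if $n=4$, $K_F$ is trivial. Mumford's theorem says that a connected smooth projective $Y$ with $A_0(Y)=\mathbb Q$ has no nonzero holomorphic $p$-forms for $p>0$. So $A_0^{hom}(F)\ne0$ for $n=3,4$. For $n\ge5$ the bundle $K_F$ is negative and this obstruction is gone; the conjecture for $\ell=0$ asks exactly for $6\le n+1$.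

**One point on the line.** Let $P=\{(x,L):x\in L\in F\}$ with $p:P\to F$ and $q:P\to X$. It is natural to study $\phi\in A_\ell(F)$ through its cylinder $q_*p^*\phi\in A_{\ell+1}(X)$, or more generally through the classes $q_*(h^ap^*(g^bc^d\phi))$ with $h=q^*H$, and to reduce everything to $X$. The last step would be to prove that a homologically trivial $\phi$ with all these images zero is zero. No formal argument can do this, because the same maps on cohomology already lose the forms found above. They send $H^{u,v}(F)$ to a space $H^{u',v'}(X)$ with $u'-v'=u-v$. For $n=3$ we have $H^{3,0}(X)=H^0(K_X)=0$, so $X$ has only classes with $|u-v|\le1$, and every element of $H^{2,0}(F)=H^0(K_F)\ne0$ is killed. For $n=4$, again $H^{4,0}(X)=H^0(K_X)=0$, so $|u-v|\le2$ on $X$, and $H^{4,0}(F)=H^0(K_F)\ne0$ is killed. These are the very forms that make $A_0(F)$ large.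

On $X\times X$ the differences $u-v$ of the two factors add, and values $2$ (for $n=3$) and $4$ (for $n=4$) become possible. This suggests two points on the line, that is, $P\times_FP=D$. Then there is a second difficulty: $D\to X\times X$ is not an embedding. Its locus $x=y$ is $P$, of dimension $2n-3$, and it is mapped to the diagonal by $q$, with fibres of dimension at least $n-3$ over the points of its image. So for $n\ge4$ one cannot apply the self-intersection formula on $X\times X$. On $W$ one can.

## 5. $W$ is the blow-up of $X\times X$ along the diagonal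

**Step 1: the ambient space $\mathbb W$.** We first describe all triples $(x,y,L)$, without $X$. On $\mathbb P(S)=\{(x,L):x\in L\}$ let $h=c_1(\mathcal O(1))$. From $0\to\mathcal O(-1)\to S\to S/\mathcal O(-1)\to0$,
$$c_1(S/\mathcal O(-1))=h-g,\qquad h^2-gh+c=0 .\tag{2}$$
Let $\mathbb W=\mathbb P(S)\times_G\mathbb P(S)=\{(x,y,L):x,y\in L\}$, smooth of dimension $2n+2$, and $E_{\mathbb W}=\{x=y\}\cong\mathbb P(S)=\mathbb P(T_{\mathbb P})$; the last identification holds because a line through $x$ is a line in $T_x\mathbb P$. $E_{\mathbb W}$ is the zero scheme of the map $\mathcal O_x(-1)\to S/\mathcal O_y(-1)$ (on each fibre $L\times L$ this is $x\wedge y$). So it is a Cartier divisor with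
$$[E_{\mathbb W}]=h_x+h_y-g .\tag{3}$$

**Step 2: $\mathbb W$ is the blow-up of $\mathbb P\times\mathbb P$ along $\Delta_{\mathbb P}$.** The diagonal $\Delta_{\mathbb P}$ is the zero scheme of $\mathcal O_x(-1)\to V/\mathcal O_y(-1)$. On $\mathbb W$ this map factors through the subbundle $S/\mathcal O_y(-1)$, so the scheme-theoretic preimage of $\Delta_{\mathbb P}$ is the Cartier divisor $E_{\mathbb W}$. By the universal property there is a proper morphism $\mathbb W\to Bl_{\Delta_{\mathbb P}}(\mathbb P\times\mathbb P)$. Off the exceptional divisors it is an isomorphism, as $L=\overline{xy}$. Over $(x,x)$ it is a morphism from $\{L\ni x\}=\mathbb P^n$ to $\mathbb P(T_x\mathbb P)=\mathbb P^n$. It pulls $\mathcal O(1)$ back to $\mathcal O(-E_{\mathbb W})$, which on this fibre is $\mathcal O(g)=\mathcal O(1)$ by (3). A morphism $\mathbb P^n\to\mathbb P^n$ given by $n+1$ linear forms without common zero is an isomorphism. So the morphism is bijective and birational onto a smooth variety, hence an isomorphism by Zariski's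 main theorem.

**Step 3: the equations of $W$.** Let $M_x=\ker(S^*\to\mathcal O(h_x))$, the linear forms on $L$ vanishing at $x$; $c_1(M_x)=g-h_x$. Define $M_y$ likewise. Multiplication embeds
$$K:=M_x\otimes M_y\otimes S^*\subset\mathrm{Sym}^3S^*$$
as the rank-$2$ subbundle of cubic forms on $L$ vanishing on $x+y$. Let $T=\mathrm{Sym}^3S^*/K$, of rank $2$, let $\bar s\in\Gamma(T)$ be the image of $s$, and let $W$ be the zero scheme of $\bar s$ on $\mathbb W$.

**Example.** Let $L$ have coordinates $u,v$, let $x=y=[1:0]$, and let $f|_L=\alpha_0u^3+\alpha_1u^2v+\alpha_2uv^2+\alpha_3v^3$. The fibre of $K$ consists of the multiples of $v^2$, so $\bar s=(\alpha_0,\alpha_1)$: the value of $f$ at $x$, and its derivative at $x$ along $L$.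

**Lemma 5.** $W$ is smooth and irreducible of dimension $2n$. Moreover $W=Bl_\Delta(X\times X)$, with exceptional divisor $E=E_{\mathbb W}\cap W=\mathbb P(T_X)$ (scheme-theoretically).

**Proof.** Off $E_{\mathbb W}$, evaluation at $x$ and $y$ gives $T\cong\mathcal O(3h_x)\oplus\mathcal O(3h_y)$ with $\bar s=(f(x),f(y))$, so $W\setminus E_{\mathbb W}=(X\times X)\setminus\Delta$ as schemes.

On $E_{\mathbb W}=\mathbb P(S)$ write $M=M_x=M_y$. The filtration $M^2\otimes S^*\subset M\otimes\mathrm{Sym}^2S^*\subset\mathrm{Sym}^3S^*$ gives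
$$0\to M(2h)\to T|_{E_{\mathbb W}}\to\mathcal O(3h)\to0 .$$
The image of $\bar s$ in $\mathcal O(3h)$ is $f(x)$, with zero scheme $\mathbb P(T_{\mathbb P}|_X)$. On this zero scheme $\bar s$ is a section of $M(2h)$. Since $M=(S/\mathcal O(-1))^*$, we have $M(2h)=\mathrm{Hom}(\mathcal O(-1)^*\otimes S/\mathcal O(-1),\mathcal O(3h))$. Here $\mathcal O(-1)^*\otimes S/\mathcal O(-1)$, with fibre $T_xL$, is the tautological line subbundle of $T_{\mathbb P}=\mathcal O(-1)^*\otimes V/\mathcal O(-1)$, and $\bar s$ is the restriction to it of $df:T_{\mathbb P}|_X\to\mathcal O_X(3)$. As $df$ is surjective with kernel $T_X$, the zero scheme is $\mathbb P(T_X)$. So $W\cap E_{\mathbb W}=\mathbb P(T_X)$, smooth of dimension $n+(n-1)=2n-1$.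

Every component of $W$ has dimension at least $2n+2-2=2n$, so none lies in $E_{\mathbb W}$. Since $W\setminus E_{\mathbb W}$ is irreducible of dimension $2n$, so is $W$. At a point of $W\cap E_{\mathbb W}$ the local ring of $W$ has dimension $2n$, and modulo the equation of $E_{\mathbb W}$ it is regular of dimension $2n-1$. So its maximal ideal has $2n$ generators and it is regular. Thus $W$ is smooth and integral, and it is the closure of $(X\times X)\setminus\Delta$ in $\mathbb W$, i.e. the strict transform of $X\times X$. By Step 2 this is the blow-up of $X\times X$ along the scheme $\Delta_{\mathbb P}\cap(X\times X)=\Delta_X$, with exceptional divisor $E_{\mathbb W}\cap W$. $\square$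

Notation: $b:W\to X\times X$, $\kappa:W\hookrightarrow\mathbb W$, $\iota:E\to W$, $r:E\to X$, $\zeta=c_1(\mathcal O_E(1))=-E|_E$, and $\kappa^*[E_{\mathbb W}]=[E]$. On $W$, $h_x=b^*pr_1^*H$ and $h_y=b^*pr_2^*H$.

## 6. The transfer $\Phi=\delta_*\varpi^*$ from $F$ to $W$

With $P=\mathbb P(S)|_F$ put $D=P\times_FP=\mathbb W\times_GF$, with $\delta:D\to W$ and $\varpi:D\to F$. On $W$ we have $\bar s=0$, so $s$ is a section of the subbundle $K|_W$. Its zero scheme is the zero scheme of $s$ on $\mathbb W$ (because $s=0$ forces $\bar s=0$), and that is $D$. Now $D$ is smooth of dimension $(2n-4)+2=2n-2=\dim W-\operatorname{rk}K$. So (F4) gives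
$$N_{D/W}=K|_D,\qquad[D]=c_2(K),\qquad c_2(K)=a^2+ag+c,\quad a=2g-h_x-h_y ,\tag{4}$$
since $K$ is $S^*$ twisted by a line bundle with first Chern class $a$. Define $\Phi=\delta_*\varpi^*:A_\ell(F)\to A_{\ell+2}(W)$.

**Lemma 6.** (a) $\varpi_*\delta^*\Phi(\phi)=2\phi$. (b) $pr_{1*}b_*\Phi(\phi)=pr_{2*}b_*\Phi(\phi)=0$ in $A_{\ell+2}(X)$. (c) If $i_*\phi=0$, then $\deg(\Phi(\phi)\cdot\kappa^*u)=0$ for all $u\in A^{\ell+2}(\mathbb W)$.

**Proof.** (a) By self-intersection, $\varpi_*\delta^*\delta_*\varpi^*\phi=\varpi_*(c_2(K)\cap\varpi^*\phi)$, and (4) expands to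
$$c_2(K)=2h_xh_y+h_x^2+h_y^2-5gh_x-5gh_y+6g^2+c .$$
Every term except $2h_xh_y$ involves at most one of $h_x,h_y$, so together with $\varpi^*\phi$ it is pulled back from one of the two factors $P$. It pushes forward to $0$ along the $\mathbb P^1$-bundle $D\to P$ onto that factor. For the remaining term, $\varpi_*(h_xh_y\varpi^*\phi)=\phi$ because $p_*h=1$.

(b) The map $pr_1\circ b\circ\delta$ is the composite $D\xrightarrow{\mathrm{pr}}P\xrightarrow{q}X$ with the first projection, and $\mathrm{pr}_*\varpi^*\phi=\mathrm{pr}_*\mathrm{pr}^*p^*\phi=0$ by (F3). The case of $pr_2$ is the same.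

(c) Since $D=\mathbb W\times_GF$ and $\mathbb W\to G$ is flat, base change shows that $\kappa_*\Phi(\phi)$ is the flat pull-back of $i_*\phi$ to $\mathbb W$, hence $0$. Then $\deg(\Phi(\phi)\cdot\kappa^*u)=\deg(\kappa_*\Phi(\phi)\cdot u)=0$. $\square$

So to prove that $i_*\phi=0$ implies $\phi=0$, it is enough to prove $\Phi(\phi)=0$.

## 7. Decomposing the diagonal of $X$

The purpose of this section is to show that small Chow groups of $X$ force small Chow groups of $X\times X$, in about twice the range.

**Lemma 7.** For fields $k\subset k'$ of characteristic $0$ and a variety $Y$ over $k$, the map $A_*(Y)\to A_*(Y_{k'})$ is injective.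

**Proof.** Let $z$ be a cycle on $Y$ that vanishes over $k'$. The rational equivalence uses finitely many elements of $k'$, so $z$ vanishes over a finitely generated extension of $k$. This extension is the function field of a $k$-variety $T$, which after shrinking is smooth, and by (F6) after further shrinking $z\times T$ vanishes on $Y\times T$. Let $t\in T$ be a closed point with residue field $k''$, finite over $k$. The Gysin pull-back along the regular embedding $Y_{k''}=Y\times\{t\}\hookrightarrow Y\times T$ sends $z\times T$ to $z_{k''}$, which is therefore $0$. Pushing forward from $Y_{k''}$ to $Y$ gives $[k'':k]\,z=0$. $\square$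

**Lemma 8.** Assume $A_j(X)=\mathbb Q$ for all $j\le\nu$, where $0\le\nu<n$. Then there are a smooth projective $\tilde V$ of pure dimension $n-\nu-1$, a morphism $v:\tilde V\to X$ and $\tilde\Gamma\in A_n(\tilde V\times X)$ such that, with $\Gamma=(v\times id)_*\tilde\Gamma$,
$$\pi=\pi\circ\Gamma\circ\pi .\tag{5}$$
Consequently $(\pi\times\pi)_*A_m(X\times X)=0$ for $m<2\nu+2$, and $H^{n-t,t}_{prim}(X)=0$ for $0\le t\le\nu$.

**Proof.** **Step 1: peel off one product at a time.** Let $k_0\subset\mathbb C$ be a countable algebraically closed field over which $X$ is defined. We claim that for $0\le\rho\le\nu+1$, over $k_0$,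
$$\Delta_X=\sum_{j<\rho}\alpha_j\times H^{n-j}+\Gamma_\rho ,$$
with $\Gamma_\rho$ an $n$-cycle supported on $V_\rho\times X$ and $V_\rho\subset X$ closed of pure dimension $n-\rho$. For $\rho=0$ take $V_0=X$, $\Gamma_0=\Delta_X$.

Suppose this holds for some $\rho\le\nu$. Let $\eta$ be the generic point of a component $V'$ of $V_\rho$. The restriction of $\Gamma_\rho$ to the generic fibre $X_{k_0(\eta)}$ is a cycle of dimension $n-(n-\rho)=\rho$. As $k_0$ is countable, $\mathbb C$ is algebraically closed of infinite transcendence degree over $k_0$, so there is a $k_0$-embedding $k_0(\eta)\subset\mathbb C$. By Lemma 7 the map $A_\rho(X_{k_0(\eta)})\to A_\rho(X_{\mathbb C})=\mathbb QH^{n-\rho}$ is injective. So the restricted cycle equals $a_{V'}H^{n-\rho}$ with $a_{V'}\in\mathbb Q$. Put $\alpha_\rho=\sum_{V'}a_{V'}[V']$. Then $\Gamma_\rho-\alpha_\rho\times H^{n-\rho}$ vanishes over the generic points of $V_\rho$, hence over a dense open subset of $V_\rho$. By localization it is rationally equivalent to a cycle supported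 on $V_{\rho+1}\times X$ with $\dim V_{\rho+1}<n-\rho$. Since $n-\rho-1\ge0$, we may enlarge $V_{\rho+1}$ to pure dimension $n-\rho-1$. This proves the claim.

**Step 2: resolve and project.** Take $\rho=\nu+1$ and pass to $\mathbb C$. Let $\tilde V$ be a resolution of the disjoint union of the components of $V_{\nu+1}$, with its map $v$ to $X$, and use (F2) to lift $\Gamma_{\nu+1}$ to $\tilde\Gamma\in A_n(\tilde V\times X)$. By (F8), $\pi\circ(\alpha_j\times H^{n-j})=\alpha_j\times\pi_*H^{n-j}=0$. So $\pi=\pi\circ\Delta_X\circ\pi=\pi\circ\Gamma\circ\pi$.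

**Step 3: action on $A_m(X\times X)$.** By the projection formula $\Gamma_*=\tilde\Gamma_*v^*$, and likewise $(\Gamma\times\Gamma)_*=(\tilde\Gamma\times\tilde\Gamma)_*(v\times v)^*$. The pull-back $(v\times v)^*$ preserves codimension, so it maps $A_m(X\times X)=A^{2n-m}(X\times X)$ to $A_\bullet(\tilde V\times\tilde V)$ with $\bullet=2(n-\nu-1)-(2n-m)=m-2\nu-2$. This group is zero if $m<2\nu+2$. By (5), $(\pi\times\pi)_*=(\pi\Gamma\pi\times\pi\Gamma\pi)_*$ factors through it.

**Step 4: action on $H^n(X)$.** On $H^n(X)$ the only $e_j$ that can act is $e_{n/2}$ for $n$ even, as projection to $\mathbb QH^{n/2}$. So $\pi_*H^n(X)=H^n_{prim}(X)$. By (5), $\pi_*=\pi_*\tilde\Gamma_*v^*\pi_*$. The class $\tilde\Gamma$ has codimension $(n-\nu-1)+n-n=\dim\tilde V$, so $\tilde\Gamma_*:H^n(\tilde V)\to H^n(X)$ has bidegree $(0,0)$, as does $v^*$. For $t\le\nu$ we have $n-t>n-\nu-1=\dim\tilde V$, so $H^{n-t,t}(\tilde V)=0$, and therefore $H^{n-t,t}_{prim}(X)=0$. $\square$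

## 8. Injectivity of $i_*$ when $A_j(X)=\mathbb Q$ for $j\le\ell+1$

**Proposition 9.** Let $0\le\ell\le n-3$ and $A_j(X)=\mathbb Q$ for all $j\le\ell+1$. Then $i_*:A_\ell(F)\to A_\ell(G)$ is injective.

**Proof.** Let $i_*\phi=0$. Put $m=\ell+2\le n-1$, $w=\Phi(\phi)\in A_m(W)$ and $y=b_*w\in A_m(X\times X)$.

**Step 1: $y=0$.** This is the part of $w$ visible on $X\times X$. Insert $\Delta_X=\pi+\sum_je_j$ in both factors:
$$y=(\pi\times\pi)_*y+\sum_{i,j}(e_i\times e_j)_*y+\sum_i(e_i\times\pi)_*y+\sum_j(\pi\times e_j)_*y .$$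

The first term vanishes by Lemma 8 with $\nu=\ell+1<n$, because $m=\ell+2<2\ell+4=2\nu+2$.

Next, $(e_i\times e_j)_*y=\frac19\deg\big(y\cdot(H^i\times H^j)\big)\,H^{n-i}\times H^{n-j}$. The degree is $0$ for dimension reasons unless $i+j=m$. If $i+j=m$, it equals $\deg(w\cdot\kappa^*(h_x^ih_y^j))$, which is $0$ by Lemma 6(c).

Next, $(e_i\times\pi)_*y=\frac13H^{n-i}\times\pi_*\big(pr_{2*}(y\cdot pr_1^*H^i)\big)$, and the last factor lies in $\pi_*A_{m-i}(X)$. For $i\ge1$ we have $m-i\le\ell+1$, so $\pi_*A_{m-i}(X)=0$ by hypothesis. For $i=0$, $pr_{2*}y=0$ by Lemma 6(b); here the hypothesis says nothing about $A_m(X)$, and this is where (b) is needed. The terms $(\pi\times e_j)_*y$ vanish in the same way, with the factors exchanged. So $y=0$.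

**Step 2: only classes from $E$ remain.** The purpose is to put $w$ in a normal form. By (F5) and (F3), with $E=\mathbb P(T_X)$ a $\mathbb P^{n-1}$-bundle over $X$,
$$w=b^*y'+\sum_{i=0}^{n-1}\iota_*(\zeta^{n-1-i}r^*y_i),\qquad y_i\in A_{m-i}(X).$$
We remove $y_0$. With $\Delta:X\to X\times X$ the diagonal embedding, the key formula reads $b^*\Delta_*y_0=\iota_*\big(c_{n-1}(r^*T_X/\mathcal O_E(-1))\cap r^*y_0\big)$. From $c(r^*T_X)=(1-\zeta)\,c(r^*T_X/\mathcal O_E(-1))$ we get
$$c_{n-1}(r^*T_X/\mathcal O_E(-1))=\zeta^{n-1}+\sum_{j=1}^{n-1}\zeta^{n-1-j}r^*c_j(T_X).$$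
So $\iota_*(\zeta^{n-1}r^*y_0)=b^*\Delta_*y_0-\sum_{j\ge1}\iota_*\big(\zeta^{n-1-j}r^*(c_j(T_X)\cap y_0)\big)$. Changing $y'$ and the $y_i$ with $i\ge1$, we may assume $y_0=0$. For $i\ge1$, $b_*\iota_*(\zeta^{n-1-i}r^*y_i)=\Delta_*r_*(\zeta^{n-1-i}r^*y_i)=0$ by (F3), since the exponent is below $n-1$. As $b_*b^*=id$, we get $y'=b_*w=y=0$. Hence
$$w=\sum_{i=1}^{n-1}\iota_*(\zeta^{n-1-i}r^*y_i),\qquad y_i\in A_{m-i}(X).\tag{6}$$

**Step 3: the remaining classes are numbers, and the numbers vanish.** In (6) we have $i\ge1$, so $m-i\le\ell+1$. The hypothesis gives $y_i=a_iH^{n-m+i}$ with $a_i\in\mathbb Q$ for $1\le i\le m$, and $y_i=0$ for $i>m$. For $1\le\sigma\le m$ apply Lemma 6(c) with $u=[E_{\mathbb W}]^\sigma h_x^{m-\sigma}$. Since $E|_E=-\zeta$ and $h_x|_E=r^*H$, the projection formula and (F3) give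
$$0=(-1)^\sigma\sum_i\deg_E\big(\zeta^{n-1-i+\sigma}r^*(H^{m-\sigma}y_i)\big)=(-1)^\sigma\sum_{i\le\sigma}\deg\big(s_{\sigma-i}(T_X)\cap H^{m-\sigma}y_i\big).\tag{7}$$
The term $i=\sigma$ is $a_\sigma\deg(H^{m-\sigma}H^{n-m+\sigma})=3a_\sigma$, and the other terms involve only $a_i$ with $i<\sigma$. So (7) is a triangular system, and by induction on $\sigma=1,\dots,m$ all $a_\sigma$ vanish. Hence $w=0$.

**Step 4: return to $F$.** By Lemma 6(a), $2\phi=\varpi_*\delta^*w=0$. $\square$

## 9. Surjectivity: multiplication by $9c_2(2c_1^2+c_2)$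

**Proposition 10.** For $0\le\ell\le n-3$ and any smooth cubic $X$, $i_*i^*:A_{\ell+4}(G)\to A_\ell(G)$ is surjective. Hence so is $i_*:A_\ell(F)\to A_\ell(G)$.

**Proof.** **Step 1: dualize.** Write $c_1=g$, $c_2=c$. By (F4) and (1), $i_*i^*$ is multiplication by $9c_2(2c_1^2+c_2)$ from $A^{2n-\ell-4}(G)$ to $A^{2n-\ell}(G)$. Under the perfect pairing it is the transpose of the same multiplication $A^\ell(G)\to A^{\ell+4}(G)$. So we must show that the latter is injective.

**Step 2: remove the factor $c_2$.** A nonzero linear form on $V$ is a regular section of $S^*$, with zero locus $k:G'=G(2,n+1)\hookrightarrow G$, the lines in a hyperplane. So $c_2u=k_*k^*u$. Choose a complete flag of $V$ extending one of the hyperplane. The Schubert varieties of $G'$ are then Schubert varieties of $G$, so $k_*$ maps distinct Schubert classes to distinct Schubert classes and is injective. Thus, if $\alpha\in A^\ell(G)$ and $c_2(2c_1^2+c_2)\alpha=0$, then $(2c_1^2+c_2)\,k^*\alpha=0$ in $A^{\ell+2}(G')$.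

**Step 3: there are no relations in this degree.** By (F7), $A^*(G')$ is $\mathbb Q[c_1,c_2]$ modulo an ideal generated in degrees $n$ and $n+1$, and $\ell+2\le n-1$. Write $\alpha$ as a polynomial of degree $\ell$ in $c_1,c_2$. Then $(2c_1^2+c_2)\alpha=0$ in the polynomial ring $\mathbb Q[c_1,c_2]$, so $\alpha=0$. $\square$

## 10. Linear spaces that meet the cubic in a triple hyperplane

It remains to find when $A_j(X)=\mathbb Q$ for $j\le\ell+1$.

**Zero-cycles by hand.** Let $x\in X$. If some line $\Lambda\not\subset X$ meets $X$ only at $x$, with multiplicity $3$, then $3[x]$ is the restriction to $X$ of the class of a line, so $[x]=\frac13H^n$ in $A_0(X)$. If instead $\Lambda\subset X$ contains $x$, then $[x]=H\cdot[\Lambda]$, which, as we shall see, is again a multiple of $H^n$. Write $f(t_0x+w)=t_0^2\lambda(w)+t_0Q(w)+C(w)$. The line in the direction $u$ is of one of these two kinds if $\lambda(u)=Q(u)=0$. On the $n$-dimensional space $\ker\lambda$ the quadric $Q$ has a nonzero isotropic vector as soon as $n\ge2$.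 So $A_0(X)=\mathbb Q$.

**Planes inside $X$.** The obvious generalization is to ask for a $\mathbb P^k\subset X$ through every point. This does give $A_j(X)=\mathbb Q$ for $j\le k-1$, by the argument of Proposition 12 below. But it is already insufficient for $k=2$, $n=5$, which is the first case of the conjecture. The pairs (plane in $\mathbb P^6$, cubic form vanishing on it) form a family of dimension $12+84-10=86$ over the $84$-dimensional space of cubic forms. So on a general cubic fivefold the planes form a family of dimension at most $2$ and sweep out dimension at most $4<5$. What the argument needs is a $\mathbb P^{k-1}$ through $x$ and a $\mathbb P^k$ that contains it and cuts $X$ in exactly three times this $\mathbb P^{k-1}$, or is contained in $X$. This is a weaker condition.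

**Example.** On the Fermat fivefold $x_0^3+\dots+x_6^3=0$ take the plane of points $(\alpha,-\alpha,\beta,-\beta,\gamma,0,0)$. There $f=\gamma^3$, so the plane meets $X$ in three times the line $\gamma=0$.

**Lemma 11.** Let $k\ge1$, let $Z$ be a complex vector space of dimension $n$, and $\mu:=n-k\ge(k^2+6k-1)/6$. For every $(Q,C)\in S^2Z^*\oplus S^3Z^*$ there are subspaces $U_{k-1}\subset U_k\subset Z$ (of dimensions $k-1,k$) with $Q|_{U_k}=0$ and $C|_{U_k}\in\mathbb C\,t^3$, where $t\in U_k^*$ has kernel $U_{k-1}$.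

**Proof.** **Step 1: an open set suffices.** The tuples $(U_{k-1}\subset U_k,Q,C)$ as required form a closed subset of $\mathrm{Fl}\times(S^2Z^*\oplus S^3Z^*)$, where $\mathrm{Fl}$ is a projective flag variety. So their image in $S^2Z^*\oplus S^3Z^*$ is Zariski closed. If it contains a nonempty Euclidean open set, it is everything.

**Step 2: linearize at one solution.** Fix $Z=U\oplus U'$ with $\dim U=k$, and coordinates $x_1,\dots,x_k$ on $U$ and $y_1,\dots,y_\mu$ on $U'$. For $\varphi=(\varphi_1,\dots,\varphi_\mu)\in\mathrm{Hom}(U,U')$, with $\varphi_j\in U^*$, let $g_\varphi(u)=u+\varphi(u)$. For $\tau\in U^*$ put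
$$\Xi(\varphi,\tau,Q,C)=(g_\varphi^*Q,\ g_\varphi^*C-\tau^3)\in S^2U^*\oplus S^3U^* .$$
A zero with $\tau\ne0$ gives the required flag $g_\varphi(\ker\tau)\subset g_\varphi(U)$ for $(Q,C)$. Choose $q_j\in U^*$, $c_j\in S^2U^*$ and set $Q_0=\sum y_jq_j(x)$, $C_0=x_k^3+\sum y_jc_j(x)$. Then $g_\varphi^*Q_0=\sum\varphi_jq_j$ and $g_\varphi^*C_0=x_k^3+\sum\varphi_jc_j$. So $\varphi=0$, $\tau=x_k$ is a zero of $\Xi$ for $(Q_0,C_0)$, and the partial differential in $(\varphi,\tau)$ there is
$$(\dot\varphi_1,\dots,\dot\varphi_\mu,\dot\tau)\mapsto\Big(\sum\dot\varphi_jq_j,\ \sum\dot\varphi_jc_j-3x_k^2\dot\tau\Big),\qquad\dot\varphi_j,\dot\tau\in U^* .$$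
If it is surjective for some choice of $(q_j,c_j)$, then by the implicit function theorem every $(Q,C)$ near $(Q_0,C_0)$ has a zero with $\tau$ near $x_k\ne0$, and Step 1 finishes the proof.

**Step 3: describe the failures of surjectivity.** Surjectivity fails if and only if some $0\ne\xi=(\xi_2,\xi_3)\in(S^2U^*)^*\oplus(S^3U^*)^*$ annihilates the image. This means that $\xi_3(x_k^2U^*)=0$ and $(q_j,c_j)\in\ker M_\xi$ for all $j$, where
$$M_\xi:U^*\oplus S^2U^*\to(U^*)^*=U,\qquad M_\xi(q,c)(\varphi)=\xi_2(\varphi q)+\xi_3(\varphi c).$$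
Let $\rho$ be the rank of $M_\xi$. If $M_\xi=0$, then $\xi_2$ and $\xi_3$ vanish on all products, so $\xi=0$. Hence $1\le\rho\le k$. Let $N=\{\varphi\in U^*:\xi_2(\varphi U^*)=0,\ \xi_3(\varphi S^2U^*)=0\}$, the annihilator of the image of $M_\xi$, of dimension $k-\rho$. Let $R=N^\perp\subset U$, of dimension $\rho$, so $R^*=U^*/N$. As $\xi_2$ kills $N\cdot U^*$ and $\xi_3$ kills $N\cdot S^2U^*$, they factor through $S^2R^*$ and $S^3R^*$. The condition on $\xi_3$ becomes that it kills $(x_k|_R)^2R^*\subset S^3R^*$.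

**Step 4: count the bad $\xi$.** Let $\Sigma_\rho$ be the set of such $\xi$ with rank $\rho$. If $x_k|_R\ne0$, then $R$ varies in dimension at most $\rho(k-\rho)$ and the condition on $\xi_3$ is $\rho$ independent linear conditions. If $x_k|_R=0$, there is no condition on $\xi_3$, but $R\subset\ker x_k$ varies only in dimension $\rho(k-1-\rho)=\rho(k-\rho)-\rho$. In both cases
$$\dim\Sigma_\rho\le\rho(k-\rho)-\rho+\tfrac{\rho(\rho+1)}2+\tfrac{\rho(\rho+1)(\rho+2)}6=\rho(k-\rho)-\rho+\tfrac{\rho(\rho+1)(\rho+5)}6 .$$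

**Step 5: a general choice is good.** For fixed $\xi\in\Sigma_\rho$, the condition $(q_j,c_j)\in\ker M_\xi$ for all $j\le\mu$ is linear of codimension $\mu\rho$, and it depends only on $\xi$ up to scalars. So the bad choices of $(q_j,c_j)_j$ coming from $\Sigma_\rho$ have codimension at least $\mu\rho-(\dim\Sigma_\rho-1)$. This is positive if $\dim\Sigma_\rho\le\mu\rho$, and by Step 4 the latter holds if
$$\mu\ge k-\rho-1+\tfrac{(\rho+1)(\rho+5)}6=k-1+\tfrac{\rho^2+5}6 .$$
The right side increases with $\rho$, and for $\rho=k$ it equals $(k^2+6k-1)/6$. So under our hypothesis a general choice of $(q_j,c_j)$ is good for all $1\le\rho\le k$. $\square$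

**Proposition 12.** If $k\ge1$ and $n\ge(k^2+12k-1)/6$, then $A_j(X)=\mathbb Q$ for all $0\le j\le k-1$.

**Proof.** **Step 1: a flag through every point.** Let $x\in X$, $V=\mathbb Cx\oplus V_0$, and $f(t_0x+w)=t_0^2\lambda(w)+t_0Q(w)+C(w)$ for $w\in V_0$. Since $X$ is smooth at $x$, $\lambda\ne0$, and $Z=\ker\lambda$ has dimension $n$. Apply Lemma 11 to $Q|_Z,C|_Z$; its hypothesis $n-k\ge(k^2+6k-1)/6$ is our assumption. With $V_k=\mathbb Cx\oplus U_{k-1}$, $V_{k+1}=\mathbb Cx\oplus U_k$, and $t$ extended by $t(x)=0$, we get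
$$x\in\mathbb P(V_k)\subset\mathbb P(V_{k+1}),\qquad f|_{V_{k+1}}\in\mathbb C\,t^3,\quad\ker t=V_k .\tag{8}$$

**Step 2: generators of $A_j(X)$.** Let $B$ be the closed set (with reduced structure) of flags $(V_k\subset V_{k+1})$ in $V$ with $f|_{V_{k+1}}\in\mathbb Ct^3$, $\ker t=V_k$. Let $\mathfrak p:\mathcal P\to B$ be the $\mathbb P^{k-1}$-bundle with fibre $\mathbb P(V_k)$, and $\mathfrak q:\mathcal P\to X$ the natural map. It exists since $f|_{V_k}=0$, and by (8) it is surjective. So $\mathfrak q_*:A_j(\mathcal P)\to A_j(X)$ is surjective by (F2). By (F3), $A_j(\mathcal P)$ is generated by the classes $h^\sigma\mathfrak p^*\beta$ with $h=\mathfrak q^*H$, $0\le\sigma\le k-1$, $\beta\in A_{j-k+1+\sigma}(B)$, and $\mathfrak q_*(h^\sigma\mathfrak p^*\beta)=H^\sigma\,\mathfrak q_*\mathfrak p^*\beta$.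

**Step 3: multiples of $H$ come from $\mathbb P$.** Let $j_X:X\to\mathbb P^{n+1}$ be the inclusion. For every $z\in A_*(X)$, $3H\cdot z=j_X^*j_{X*}z$, because the normal bundle is $\mathcal O_X(3)$. As $A_*(\mathbb P^{n+1})$ is generated by powers of the hyperplane class, $H\cdot A_*(X)\subset\sum_a\mathbb QH^a$. This settles all generators with $\sigma\ge1$.

**Step 4: the generators with $\sigma=0$.** Let $j\le k-1$. Then $\beta\in A_{j-k+1}(B)$ is $0$ unless $j=k-1$, and in that case we may take $\beta$ to be a point $(V_k\subset V_{k+1})$. The generator is $[\mathbb P(V_k)]$. If $\mathbb P(V_{k+1})\not\subset X$, then $X\cap\mathbb P(V_{k+1})$ is the scheme $t^3=0$, so $3[\mathbb P(V_k)]=j_X^*[\mathbb P(V_{k+1})]\in\mathbb QH^{n-k+1}$. If $\mathbb P(V_{k+1})\subset X$, then $[\mathbb P(V_k)]=H\cdot[\mathbb P(V_{k+1})]\in\mathbb QH^{n-k+1}$ by Step 3. $\square$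

The same Steps 2–3, applied to a family of $\mathbb P^k\subset X$ covering $X$, give the assertion about planes made above: the fibres are then $\mathbb P^k$, $\beta\in A_{j-k+\sigma}(B)$, and for $j\le k-1$ there are no generators with $\sigma=0$.

## 11. Proof of Theorem 1

Let $n\ge(\ell^2+16\ell+27)/6$ and put $k=\ell+2$. Then $(k^2+12k-1)/6=(\ell^2+16\ell+27)/6$, so Proposition 12 gives $A_j(X)=\mathbb Q$ for $j\le\ell+1$. Also $n\ge5$, and $n-3\ge(\ell^2+16\ell+9)/6\ge\ell$. So Propositions 9 and 10 apply, and $i_*:A_\ell(F)\to A_\ell(G)$ is an isomorphism. If $\phi\in A_\ell^{hom}(F)$, then $i_*\phi$ is homologically trivial on $G$, hence $0$ by (F7), hence $\phi=0$. By the comparison in Section 2, this proves the Debarre–Manivel conjecture for all $\ell\in\mathbb N$ and all $n$ with $(\ell+4)(\ell+3)/2\le n+1$. $\blacksquare$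

## 12. From $F$ back to $X$: proof of Theorem 2 and Corollary 3

Let $n\ge3$ and $0\le\ell\le n-3$. Surjectivity of $i_*$ is Proposition 10. Propositions 9 and 10 give (iv)$\Rightarrow$(i), and (i)$\Rightarrow$(ii) is the argument at the end of Section 11.

**(ii)$\Rightarrow$(iii), Step 1: a formula for cylinders.** Here one point on the line is enough, because we go from $F$ to $X$. We claim that for $z\in A_j^{hom}(X)$
$$q_*p^*\big(g^{n-2}\,p_*q^*z\big)=-6z .\tag{9}$$
By flat base change $p^*p_*=\mathrm{pr}_{2*}\mathrm{pr}_1^*$ for the projections $\mathrm{pr}_1,\mathrm{pr}_2:D=P\times_FP\to P$. Since $q\circ\mathrm{pr}_i=pr_i\circ b\circ\delta$ and $[D]=c_2(K)$ on $W$, the left side of (9) is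
$$pr_{2*}b_*\delta_*\big(g^{n-2}\,\delta^*b^*pr_1^*z\big)=pr_{2*}\big(\gamma\cdot pr_1^*z\big)=\gamma_*z,\qquad\gamma=b_*\big(g^{n-2}c_2(K)\big)\in A^n(X\times X).$$

We compute $\gamma$. On $W$, (3) gives $g=h_x+h_y-E$, and (2) gives $c=gh_x-h_x^2=h_x(h_y-E)$. So $g^{n-2}c_2(K)$ is a homogeneous polynomial of degree $n$ in $h_x,h_y,E$. Its coefficient at $E^n$ is found by setting $h_x=h_y=0$: then $g=-E$, $a=-2E$, $c=0$, so $c_2(K)=4E^2+2E^2=6E^2$, and the coefficient is $6(-1)^n$. For $i\ge1$ we have $E^i=\iota_*((-\zeta)^{i-1})$. So $b_*E^i=\Delta_*r_*((-\zeta)^{i-1})$ is $0$ for $1\le i\le n-1$, and $b_*E^n=(-1)^{n-1}[\Delta_X]$. Since $h_x,h_y$ are pulled back along $b$, the projection formula gives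
$$\gamma=-6[\Delta_X]+\big(\text{polynomial in }pr_1^*H,\ pr_2^*H\big).$$
The correspondence $H^a\times H^{n-a}$ sends $z$ to $\deg(zH^a)H^{n-a}=0$, because $z$ is homologically trivial. This proves (9).

**(ii)$\Rightarrow$(iii), Step 2: apply it.** Let $0\le j\le\ell+1$ and $z\in A_j^{hom}(X)$. As $\dim P=2n-3$, the class $q^*z$ has dimension $n-3+j$. Since $\ell\le n-3$, the class $\phi=g^{\,n-3-\ell+j}\,p_*q^*z$ is defined, and it lies in $A_\ell^{hom}(F)=0$. By (9), $-6z=q_*p^*(g^{\ell+1-j}\phi)=0$.

**(iii)$\Rightarrow$(iv), and $n\ge3\ell+5$.** The point to handle is the middle dimension, where $H_{2j}(X,\mathbb Q)$ may be larger than $\mathbb Q$. Let $\nu=\min(\ell+1,\lceil n/2\rceil-1)$, so that $0\le\nu<n$. For $j\le\nu$ we have $2j<n$, so $H_{2j}(X,\mathbb Q)=\mathbb Q$ by the Lefschetz hyperplane theorem. For $z\in A_j(X)$ the class $z-\frac13\deg(zH^j)H^{n-j}$ is then homologically trivial, hence $0$ by (iii). So $A_j(X)=\mathbb Q$ for $j\le\nu$, and Lemma 8 gives $H^{n-t,t}_{prim}(X)=0$ for $0\le t\le\nu$.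

By Griffiths, $H^{n-t,t}_{prim}(X)$ is isomorphic to the graded piece of degree $3(t+1)-(n+2)$ of the Jacobian ring of $f$. The partial derivatives of $f$ form a regular sequence of $n+2$ quadrics in $n+2$ variables, so this ring has Hilbert series $(1+T)^{n+2}$ and is nonzero exactly in degrees $0,\dots,n+2$. (For $n=3$, $t=1$ the degree is $1$ and the dimension is $5$.) Let $t_0=\lceil(n-1)/3\rceil=\lfloor(n+1)/3\rfloor$. Then the degree $3t_0-(n-1)$ lies in $\{0,1,2\}$, so $H^{n-t_0,t_0}_{prim}(X)\ne0$. Therefore $t_0>\nu$, i.e. $\nu+1\le\lfloor(n+1)/3\rfloor$. If $\nu=\lceil n/2\rceil-1$, this gives $n/2\le(n+1)/3$, so $n\le2$, which is excluded. Hence $\nu=\ell+1$. This proves (iv), and $\ell+2\le(n+1)/3$, i.e. $n\ge3\ell+5$. $\blacksquare$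

**Proof of Corollary 3.** For $\ell=0,1,2,3$ the numbers $(\ell^2+16\ell+27)/6$ are $4.5$, $7.33\ldots$, $10.5$, $14$, and the numbers $3\ell+5$ are $5,8,11,14$. So if $n\ge3\ell+5$, Theorem 1 applies. If $\ell+3\le n<3\ell+5$, then by Theorem 2 both (i) and (ii) fail. $\blacksquare$

For $\ell\ge4$ the sufficient condition $n\ge(\ell^2+16\ell+27)/6$ and the necessary condition $n\ge3\ell+5$ are not shown here to agree; for $\ell=4$ they read $n\ge18$ and $n\ge17$. The proof above does not settle this gap. By Theorem 2, closing it is equivalent to deciding whether $A_j(X)=\mathbb Q$ for all $j\le\ell+1$.
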